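# Irreducible braid group representations of fixed corank

## Loops through the images of $\sigma_i-1$

Let $B_n$ be the Artin braid group on $n$ strings,
$$B_n=\langle \sigma_1,\dots,\sigma_{n-1}\mid \sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}\ (1\le i\le n-2),\ \ \sigma_i\sigma_j=\sigma_j\sigma_i\ (|i-j|\ge 2)\rangle .$$
Let $K$ be an algebraically closed field, for instance $\mathbb C$. All representations are finite-dimensional over $K$. For a representation $V$ we write $\sigma_i$ also for the operator by which $\sigma_i$ acts, and put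
$$a_i=\sigma_i-1,\qquad V_i=a_iV .$$

Suppose for the moment that $a_ia_j=0$ whenever $|i-j|\ge2$. Then $a_i$ kills $V_j$ for $|i-j|\ge 2$, and it maps $V_{i-1},V_i,V_{i+1}$ into $V_i$. So the representation produces a chain of spaces
$$V_1\rightleftarrows V_2\rightleftarrows\cdots\rightleftarrows V_{n-1}$$
with one map in each direction between neighbors, and one map from each space to itself. Precisely, let
$$\varphi_{ij}:V_j\to V_i\quad\text{be the restriction of } a_i \text{ to } V_j ;$$
it is $0$ if $|i-j|\ge2$. A *closed walk* at $i$ is a sequence $i=j_0,j_1,\dots,j_r=i$ with $r\ge1$ and $|j_t-j_{t+1}|\le 1$. Its operator is $\varphi_{j_0j_1}\varphi_{j_1j_2}\cdots\varphi_{j_{r-1}j_r}\in\operatorname{End}V_i$; as always, the rightmost factor acts first. The basic loops have length one and two: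
$$s_i=1+\varphi_{ii}=\sigma_i|_{V_i},\qquad R_i=\varphi_{i,i+1}\varphi_{i+1,i}\ (i\le n-2),\qquad L_i=\varphi_{i,i-1}\varphi_{i-1,i}\ (i\ge 2).$$
Note that $s_i$ is invertible. Let $A_i\subset\operatorname{End}V_i$ be the unital algebra generated by $s_i$ and whichever of $L_i,R_i$ are defined. It is convenient to put
$$Q_i=s_i+R_i,\qquad P_i=s_i+L_i .$$

The proof turns on the algebra $A_i$, in three assertions about an irreducible nontrivial $V$ with $a_ia_j=0$ for $|i-j|\ge 2$. First, the braid relations force $A_i$, for $2\le i\le n-2$, to be generated by $s_i$, whose square is central, and one idempotent. Second, although $A_i$ is built from loops of length at most two, it contains the operator of every closed walk at $i$. Third, the operators of closed walks span $\operatorname{End}V_i$. So $A_i=\operatorname{End} V_i$ has dimension $k^2$, where $k=\dim V_i$; on the other hand, we shall see that these generators allow dimension at most $4$. Hence $k\le 2$.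

**Example 1 (Tong–Yang–Ma).** Let $u\in K^*$ and let $T_u$ have basis $\varepsilon_1,\dots,\varepsilon_n$ with
$$\sigma_i\varepsilon_i=\varepsilon_{i+1},\quad \sigma_i\varepsilon_{i+1}=u\varepsilon_i,\quad \sigma_i\varepsilon_j=\varepsilon_j\ (j\ne i,i+1).$$
In matrices, $\sigma_i=\mathrm{diag}\big(I_{i-1},\begin{pmatrix}0&u\\1&0\end{pmatrix},I_{n-1-i}\big)$. The braid relation is checked on three vectors: both $\sigma_1\sigma_2\sigma_1$ and $\sigma_2\sigma_1\sigma_2$ send $\varepsilon_1\mapsto\varepsilon_3$, $\varepsilon_2\mapsto u\varepsilon_2$, $\varepsilon_3\mapsto u^2\varepsilon_1$; the other indices are the same computation. Let $u\neq1$. Since $a_i\varepsilon_i=\varepsilon_{i+1}-\varepsilon_i$ and $a_i\varepsilon_{i+1}=u\varepsilon_i-\varepsilon_{i+1}$, and $\det\begin{pmatrix}-1&u\\1&-1\end{pmatrix}=1-u\ne0$, we get $V_i=\langle\varepsilon_i,\varepsilon_{i+1}\rangle$, so $k=2$, and clearly $a_ia_j=0$ for $|i-j|\ge2$. In the basis $\varepsilon_i,\varepsilon_{i+1}$ of $V_i$, with $2\le i\le n-2$,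
$$s_i=\begin{pmatrix}0&u\\1&0\end{pmatrix},\quad L_i=\begin{pmatrix}1&0\\-1&0\end{pmatrix},\quad R_i=\begin{pmatrix}0&-u\\0&1\end{pmatrix},\quad P_i=\begin{pmatrix}1&u\\0&0\end{pmatrix},\quad Q_i=\begin{pmatrix}0&0\\1&1\end{pmatrix}.$$
For example, $L_i\varepsilon_i=a_ia_{i-1}\varepsilon_i=a_i(u\varepsilon_{i-1}-\varepsilon_i)=\varepsilon_i-\varepsilon_{i+1}$. Here $s_i^2=u$ is scalar and $E_i=s_i^{-1}P_i=\begin{pmatrix}0&0\\u^{-1}&1\end{pmatrix}$ is idempotent.

**Example 2 (reduced Burau).** Let $t\in K^*$ and let $G=G_t$ be the tridiagonal $(n-1)\times(n-1)$ matrix with $G_{ii}=-(1+t)$, $G_{i,i+1}=1$, $G_{i+1,i}=t$. Let $\beta_t=K^{n-1}$ have basis $\hat v_1,\dots,\hat v_{n-1}$ and action $\sigma_i\hat v_j=\hat v_j+G_{ij}\hat v_i$. Here $V_i=K\hat v_i$, so $k=1$, and $a_ia_j=0$ for $|i-j|\ge2$. We have $s_i=-t$ and $L_i=R_i=t$, so $P_i=Q_i=0$. That this is a representation is checked after Lemma 1.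

## Corank, and the theorems

**Definition.** The *corank* of a representation of $B_n$ is $\operatorname{rank}(\sigma_i-1)=\dim V_i$. All $\sigma_i$ are conjugate in $B_n$, so this does not depend on $i$.

A one-dimensional representation $\sigma_i\mapsto y$ has corank $0$ if $y=1$ and corank $1$ otherwise. Example 1 has corank $2$ for $u\neq 1$, and Example 2 has corank $1$. For an example where $k$ grows, take the exterior square over $\mathbb C$ of the $(n-1)$-dimensional reflection representation of the symmetric group $S_n$, pulled back to $B_n$. It is irreducible (a classical fact). A transposition negates one vector $\alpha$ and fixes a complementary hyperplane $H$, so on the exterior square it acts by $-1$ exactly on $\alpha\wedge H$. The corank is therefore $\dim H=n-2$. So $B_{k+2}$ has an irreducible representation of corank $k$, and any theorem excluding corank $k$ must ask that $n$ be large compared with $k$.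

Two results frame the problem. Formanek: for $n$ large enough, every irreducible complex representation of $B_n$ of corank $1$ is one-dimensional, or an irreducible $(n-1)$-dimensional specialization of the reduced Burau representation, or an irreducible $(n-2)$-dimensional specialization of the composition factor of the reduced Burau representation. Sysoeva: for $n\ge7$, every irreducible complex representation of corank $2$ is equivalent to $T_u$ for some $u\in\mathbb C^*$, $u\ne1$. Sysoeva has also announced that for $n$ large enough there are none of corank $3$. In "Irreducible Representations of Braid Groups of corank two", arXiv:math/0003047 (2000), the following conjecture is posed: for every $k\ge3$, for $n$ large enough depending on $k$, there are no irreducible complex representations of $B_n$ of corank $k$. We prove it, with the optimal bound.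

**Theorem A.** If $k\ge3$ and $n\ge k+5$, then $B_n$ has no irreducible representation of corank $k$ (over any algebraically closed field $K$).

**Theorem B.** Let $n\ge7$ and let $V$ be an irreducible representation of $B_n$ over $K$ of corank $k$ with $1\le k\le n-5$. Then $k\le2$, and $V$ is one of the following.

* $k=1$: $\dim V=1$ and $\sigma_i\mapsto y$ with $y\ne1$; or $V\cong\beta_t/\ker G_t$ for some $t\in K^*$, of dimension $n-1$ if $1+t+\dots+t^{n-1}\ne0$, and $n-2$ otherwise.
* $k=2$: $V\cong T_u$, the $n$-dimensional Tong–Yang–Ma representation, for some $u\in K^*$, $u\neq1$.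

**Theorem C.** For every $k\ge1$, $B_{k+4}$ has an irreducible complex representation of corank $k$. Hence for $k\ge3$ the least $N$ such that no $B_n$ with $n\ge N$ has an irreducible complex representation of corank $k$ is exactly $N=k+5$.

Theorem A is the case $k\ge3$ of Theorem B, since then $n\ge k+5\ge8$.

## The braid relation in terms of $a_i$, and conjugate pairs

Put $a=a_i$, $b=a_{i+1}$. Expanding,
$$(1+a)(1+b)(1+a)=1+2a+b+ab+ba+a^2+aba .$$
Comparing with the same expression with $a$ and $b$ exchanged, the braid relation becomes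
$$a+a^2+aba=b+b^2+bab .\tag{1}$$
We need three facts, valid in every quotient of $B_m$.

**(F1)** If $\sigma_i,\sigma_{i+1}$ commute, they are equal: the braid relation becomes $\sigma_i^2\sigma_{i+1}=\sigma_{i+1}^2\sigma_i$; cancel.

**(F2)** The element $\delta=\sigma_1\cdots\sigma_{m-1}$ satisfies $\delta\sigma_i\delta^{-1}=\sigma_{i+1}$ for $i\le m-2$. Indeed, in $\delta\sigma_i$ move the last $\sigma_i$ left past $\sigma_{m-1},\dots,\sigma_{i+2}$, replace $\sigma_i\sigma_{i+1}\sigma_i$ by $\sigma_{i+1}\sigma_i\sigma_{i+1}$, and move the first $\sigma_{i+1}$ left past $\sigma_{i-1},\dots,\sigma_1$; the result is $\sigma_{i+1}\delta$. So conjugation by $\delta$ takes the pair $(\sigma_i,\sigma_{i+1})$ to $(\sigma_{i+1},\sigma_{i+2})$. If $\sigma_i=\sigma_{i+1}$ for one $i$, all the $\sigma_j$ are equal.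

**(F3)** All pairs $(\sigma_i,\sigma_j)$ with $i+2\le j$ are simultaneously conjugate. Indeed, $\sigma_j\sigma_{j+1}\sigma_j=\sigma_{j+1}\sigma_j\sigma_{j+1}$ says that conjugation by $\sigma_j\sigma_{j+1}$ takes $\sigma_j$ to $\sigma_{j+1}$, and it fixes $\sigma_i$. If $i+1\le j-2$, conjugation by $\sigma_i\sigma_{i+1}$ takes $\sigma_i$ to $\sigma_{i+1}$ and fixes $\sigma_j$. So from any pair we first raise $j$ to $m-1$, then lower $i$ to $1$ by inverses of the second move: every pair is conjugate to $(\sigma_1,\sigma_{m-1})$.

We also use Burnside's theorem: if $V$ is irreducible over the algebraically closed field $K$, the image of the group algebra is all of $\operatorname{End}V$.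

## Corank one by hand, and where the scalar argument stops

We begin with rank-one $a_i$, where (1) is a relation between scalars. Lemma 1 is needed twice: in the small-dimension lemma and in Theorem B.

**Lemma 1.** Let $m\ge3$ and let $U$ be a representation of $B_m$ in which each $a_i$ has rank one, $a_i=v_if_i$ with $v_i\in U$, $f_i\in U^*$, and $f_i(v_j)=0$ whenever $|i-j|\ge2$. Then $x=f_i(v_i)$ and $p=f_i(v_{i+1})f_{i+1}(v_i)$ do not depend on $i$, $1+x\ne0$, and either all $a_i$ are equal, or $p=-(1+x)\neq0$. In the second case the matrix $(f_i(v_j))$ has rank at least $m-2$, so $\dim U\ge m-2$.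

*Proof.* We have $x=\operatorname{tr}a_i$ and $p=\operatorname{tr}(a_ia_{i+1})$, which are independent of $i$ by (F2), and $1+x=\det\sigma_i\ne0$. Since $a_i^2=xa_i$ and $a_ia_{i+1}a_i=pa_i$, and likewise with $i,i+1$ exchanged, (1) reads
$$(1+x+p)\,a_i=(1+x+p)\,a_{i+1}.$$
If $1+x+p\ne0$, all $a_i$ are equal. Otherwise $p=-(1+x)\ne0$, so the tridiagonal matrix $(f_i(v_j))$ has nonzero entries next to the diagonal. Delete its first column and last row: what remains is a triangular $(m-2)\times(m-2)$ matrix whose diagonal entries $f_i(v_{i+1})$ are nonzero. So the rank is at least $m-2$. The matrix factors as $K^{m-1}\to U\to K^{m-1}$, so $\dim U\ge m-2$. ∎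

Reading this backwards shows that $\beta_t$ is a representation: there $a_i$ is $\hat v_i$ times the $i$-th row of $G$, so $x=-(1+t)$, $p=t$, $1+x+p=0$, and both sides of (1) vanish. Moreover $a_ia_j=0$ for $|i-j|\ge2$, and $\det\sigma_i=1+x=-t\ne0$. Each $a_i$ kills $\ker G$, so $\ker G$ is a subrepresentation.

**Lemma 2.** Let $n\ge3$ and let $V$ be irreducible of corank $1$ with $\dim V>1$ and $a_ia_j=0$ for $|i-j|\ge2$. Then $V\cong\beta_t/\ker G_t$ for some $t\in K^*$. Its dimension is $n-1$ if $1+t+\dots+t^{n-1}\ne0$ and $n-2$ otherwise. Conversely, $\beta_t/\ker G_t$ is irreducible of corank $1$ for every $t\in K^*$.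

*Proof.* Write $a_i=v_if_i$; the hypothesis says $f_i(v_j)=0$ for $|i-j|\ge2$. The $a_i$ are not all equal, since otherwise the image of $B_n$ is abelian and $\dim V=1$. So $p=-(1+x)=:t\ne0$ by Lemma 1, and $f_i(v_i)=x=-(1+t)$. Replacing $v_i,f_i$ by $\lambda_iv_i,\lambda_i^{-1}f_i$ multiplies $f_i(v_{i+1})$ by $\lambda_{i+1}/\lambda_i$, so we may choose $\lambda_1=1,\lambda_2,\lambda_3,\dots$ in turn to make $f_i(v_{i+1})=1$, and then $f_{i+1}(v_i)=t$. Thus $(f_i(v_j))=G_t$.

The $v_i$ span $V$, because $\sum V_i$ is a nonzero subrepresentation. Also $\bigcap\ker f_i=0$, because it is a subrepresentation and it is proper. Since $a_iv_j=G_{ij}v_i$, the map $\hat v_i\mapsto v_i$ is a surjection $\beta_t\to V$ of representations. A vector $\sum c_jv_j$ is zero if and only if all $f_i$ vanish on it, that is, if and only if $Gc=0$. So $V\cong\beta_t/\ker G_t$.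

For the dimension, let $D_m$ be the determinant of the $m\times m$ matrix of the shape of $G$. Expanding along the last row, $D_m=-(1+t)D_{m-1}-tD_{m-2}$ with $D_0=1$, $D_1=-(1+t)$. With $S_m=1+t+\dots+t^m$ we have $(1+t)S_{m-1}-tS_{m-2}=S_{m-1}+t\cdot t^{m-1}=S_m$, so $D_m=(-1)^mS_m$ by induction. Hence $\det G_t=\pm S_{n-1}$, and $\operatorname{rank}G_t\ge n-2$ always (delete the first column and last row, as before). The dimension of $\beta_t/\ker G_t$ is $\operatorname{rank}G_t$, as stated.

Conversely, let $v\in\beta_t$ with $Gv\ne0$, say $(Gv)_i\ne0$. Then $a_iv=(Gv)_i\hat v_i$, so the subrepresentation generated by $v$ contains $\hat v_i$. As $a_{i\pm1}\hat v_i=G_{i\pm1,i}\hat v_{i\pm1}$ with $G_{i\pm1,i}\neq0$, it contains all $\hat v_j$. So the quotient is irreducible. It has corank $1$: $G\hat v_i\ne0$, so the class of $\hat v_i$ is nonzero, and it spans the image of $a_i$, because $a_i\hat v_{j}$ is a nonzero multiple of $\hat v_i$ for a neighbor $j$ of $i$. ∎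

Now try the same for $k\ge2$, still assuming $a_ia_j=0$ for $|i-j|\ge2$. Relation (1) becomes $Q_ia_i=P_{i+1}a_{i+1}$, where $1+x+p$ has been replaced by the operators $Q_i$ and $P_{i+1}$. For $k=1$ we could say: this factor is zero or it can be canceled. For $k\geq 2$ this dichotomy is lost. In Example 1, $P_i$ and $Q_i$ have rank one in a two-dimensional space.

A second attempt uses Burnside's theorem, which makes closed walks at $i$ span $\operatorname{End}V_i$ (shown below in Step 6). If loops of length one and two generated everything, we would be in good shape. But consider the loop that goes to $i+1$, stays there for a step, and returns: $\varphi_{i,i+1}\,\varphi_{i+1,i+1}\,\varphi_{i+1,i}$. Nothing in its definition puts it in $A_i$, and there are infinitely many longer loops. This is the point that Step 4 below will settle. In Example 1 one can see it happen: $\varphi_{i,i+1}s_{i+1}\varphi_{i+1,i}$ kills $\varepsilon_i$ and sends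
$$\varepsilon_{i+1}\mapsto\varepsilon_{i+2}-\varepsilon_{i+1}\mapsto u\varepsilon_{i+1}-\varepsilon_{i+2}\mapsto u(u\varepsilon_i-\varepsilon_{i+1}),$$
so it equals $-uR_i$.

Before that, we must establish $a_ia_j=0$.

## Representations of $B_m$ of dimension at most $m-3$

The purpose of this section is to show that such representations are abelian. It will be applied to $V_1$, which is a representation of $B_{n-2}$ of dimension $k$. (Applying it to $V$ itself is hopeless at the start: since $V=\sum V_i$ we know only $\dim V\le k(n-1)$.)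

A group $G$ is *metabelian* if its commutator subgroup $G'$ is abelian. For instance $S_3$ is metabelian, as $S_3'=A_3$.

**Lemma 3.** Let $m\ge5$ and let $G$ be a metabelian quotient of $B_m$. Then all $\sigma_i$ are equal in $G$.

*Proof.* Since $G'$ is abelian, conjugation of $G$ on $G'$ factors through $G/G'$, where all $\sigma_i$ have the same image because they are conjugate. So all $\sigma_i$ act on $G'$ in the same way. The element $y=\sigma_1\sigma_2^{-1}\in G'$ commutes with $\sigma_4$, hence with $\sigma_1$. So $\sigma_1$ and $\sigma_2$ commute; apply (F1) and (F2). ∎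

The bound $m\ge5$ matters: $\sigma_1,\sigma_3\mapsto(12)$, $\sigma_2\mapsto(23)$ defines a surjection $B_4\to S_3$ with $\sigma_1\ne\sigma_2$.

We shall use one way of recognizing metabelian groups. If a group $H\subset GL(U)$ preserves a subspace $E$ and acts through abelian groups on $E$ and on $U/E$, then $H'$ acts trivially on both. So its elements have the form $1+N$ with $NU\subset E$, $NE=0$. Products $NN'$ of such operators vanish, so $(1+N)(1+N')=1+N+N'$ and $H'$ is abelian: $H$ is metabelian.

**Lemma 4.** Let $m\ge5$ and let $U$ be a representation of $B_m$ with $d=\dim U\le m-3$. Then all $\sigma_i$ act on $U$ by the same operator.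

*Proof.* Induction on $d$, for all $m$ simultaneously. If $d\le1$, the operators commute, and (F1) applies. Let $d\ge2$ and $g=\sigma_1$. The case division is by the eigenspaces of $g$.

**Case 0: $g$ is scalar.** All $\sigma_i$ are conjugate to $g$, hence equal to it.

**Case 1: all eigenspaces of $g$ are one-dimensional.** Then $g$ has one Jordan block per eigenvalue, so $U$ has a cyclic vector $w$ for $g$. An operator commuting with $g$ is determined by its value at $w$, which is $f(g)w$ for some polynomial $f$. So the centralizer of $g$ is $K[g]$, which is commutative. It contains $\sigma_3$ and $\sigma_4$. They are equal by (F1); use (F2).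

**Case 2: some polynomial $f$ has $2\le\dim\ker f(g)\le d-2$.** Then $d\ge4$, so $m\ge7$. The subspace $E=\ker f(g)$ is invariant under $\sigma_3,\dots,\sigma_{m-1}$, which give a representation of $B_{m-2}$ on $U$, and $m-2\ge5$. Both $\dim E$ and $\dim U/E$ are at most $d-2\le(m-2)-3$. By induction, $B_{m-2}$ acts on $E$ and on $U/E$ through abelian groups. So its image in $GL(U)$ is metabelian, and Lemma 3 gives $\sigma_3=\sigma_4$. Use (F2) for $B_m$.

**Case 3: none of the above.** Some eigenspace $\ker(g-\lambda)$ has dimension at least $2$, since Case 1 fails. It is not $U$, since Case 0 fails. Since Case 2 fails for $f=X-\lambda$, its dimension is $d-1$. Replacing all $\sigma_i$ by $\lambda^{-1}\sigma_i$, which is again a representation, we may assume that each $a_i$ has rank one, $a_i=v_if_i$. For $|i-j|\ge2$ the operator $a_j$ commutes with $a_i$, hence preserves $a_iU=Kv_i$; so $a_jv_i\in Kv_i\cap Kv_j$.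

Suppose $a_jv_i\ne0$ for some pair with $|i-j|\ge2$. Then $Kv_i=Kv_j$, that is, $a_iU=a_jU$. By (F3) this holds for all pairs with $|i-j|\ge2$. The graph on $\{1,\dots,m-1\}$ with edges $|i-j|\ge2$ is connected because $m-1\ge4$ (for $m-1=4$ it is the path $2,4,1,3$; each further vertex is joined to $1$). So all $Kv_i$ are one line $\ell$. It is invariant and $B_m$ acts trivially on $U/\ell$, so the image of $B_m$ is metabelian, and Lemma 3 finishes.

Otherwise $f_j(v_i)=0$ for all $|i-j|\ge2$, and Lemma 1 applies: all $a_i$ are equal, or $d\ge m-2$. The latter is excluded. ∎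

The bound $m-3$ cannot be raised over $\mathbb C$: if $t$ is a primitive $m$-th root of unity, then $1+t+\dots+t^{m-1}=0$ and $\beta_t/\ker G_t$ is, by Lemma 2, an irreducible representation of $B_m$ of dimension $m-2\ge3$. So its $\sigma_i$ are not all equal.

## Vanishing of $a_ia_j$ for distant $i,j$

**Proposition 5.** Let $n\ge7$ and let $V$ be irreducible of corank $k$ with $1\le k\le n-5$. Then either $\dim V=1$ (and $k=1$), or $a_ia_j=0$ for all $|i-j|\ge2$.

*Proof.* The plan is to show that $W=a_3a_1V$ is invariant under the whole group, by writing it in many ways.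

The space $V_1$ is invariant under $\sigma_3,\dots,\sigma_{n-1}$, which commute with $a_1$. They give a representation of $B_{n-2}$ on $V_1$. Here $n-2\ge5$ and $\dim V_1=k\le(n-2)-3$. By Lemma 4, $\sigma_3,\dots,\sigma_{n-1}$ agree on $V_1$. Hence
$$W:=a_3a_1V=a_ja_1V\qquad\text{for every } j\ge3 .$$
In the same way $\sigma_1,\dots,\sigma_{n-3}$ preserve $V_{n-1}$ and agree on it. Hence
$$W=a_{n-1}a_1V=a_1a_{n-1}V=a_ja_{n-1}V\qquad\text{for every } j\le n-3 .$$

For $j\ge3$, both $\sigma_1$ and $\sigma_j$ commute with $a_ja_1$, so $W=a_ja_1V$ is invariant under $\sigma_1$ and $\sigma_j$. Since $2\le n-3$, we also have $W=a_2a_{n-1}V$, and $\sigma_2$ commutes with $a_2a_{n-1}$; so $W$ is invariant under $\sigma_2$. Therefore $W$ is a subrepresentation: $W=V$ or $W=0$.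

If $W=V$, then $V=a_1a_{n-1}V\subset V_1$ has dimension $k\le n-5$. By Lemma 4 with $m=n$, all $\sigma_i$ are equal on $V$, so the image is abelian and $\dim V=1$. If $W=0$, then $a_3a_1=0$, and by (F3), together with $a_ia_j=a_ja_i$, we get $a_ia_j=0$ for all $|i-j|\ge2$. ∎

## The operators $s,P,Q$ at an interior index

From here on the setting is that of the first section.

**Proposition 6.** Let $n\ge4$ and let $V$ be an irreducible nontrivial representation of $B_n$ with $a_ia_j=0$ for all $|i-j|\ge2$. Then its corank $k$ is at most $2$.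

The proof takes this section and the next two. Call $i$ *interior* if $2\le i\le n-2$; then both $L_i$ and $R_i$ are defined.

**Step 1: rewrite the braid relation with $P$ and $Q$.** Relation (1) says $(1+a_i+a_ia_{i+1})a_i=(1+a_{i+1}+a_{i+1}a_i)a_{i+1}$. On $V_i$, the operator $1+a_i+a_ia_{i+1}$ is $s_i+R_i=Q_i$; on $V_{i+1}$, the operator $1+a_{i+1}+a_{i+1}a_i$ is $P_{i+1}$. So, as maps $V\to V$,
$$c_i:=Q_i\,a_i=P_{i+1}\,a_{i+1}\qquad(1\le i\le n-2).\tag{2}$$
The left form shows that the image of $c_i$ lies in $V_i$, and the right form that it lies in $V_{i+1}$.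

**Step 2: use the two braid relations meeting at $i$.** For interior $i$ we claim
$$\varphi_{i+1,i}P_i=0,\quad P_i\varphi_{i,i+1}=0,\quad \varphi_{i-1,i}Q_i=0,\quad Q_i\varphi_{i,i-1}=0.\tag{3}$$
For the first, $a_{i+1}P_ia_i=a_{i+1}Q_{i-1}a_{i-1}$ by (2) at $i-1$, and this is $0$ because $Q_{i-1}a_{i-1}V\subset V_{i-1}$ is killed by $a_{i+1}$. Since $a_i:V\to V_i$ is onto, $a_{i+1}P_i=0$ on $V_i$. For the second, $P_i\varphi_{i,i+1}=P_ia_i|_{V_{i+1}}=Q_{i-1}a_{i-1}|_{V_{i+1}}=0$. The other two use (2) at $i$: $a_{i-1}Q_ia_i=a_{i-1}P_{i+1}a_{i+1}=0$, because $V_{i+1}$ is killed by $a_{i-1}$; and $Q_i\varphi_{i,i-1}=Q_ia_i|_{V_{i-1}}=P_{i+1}a_{i+1}|_{V_{i-1}}=0$.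

**Step 3: determine the structure of $A_i$ for interior $i$.** Drop the index $i$. By (3), $RP=0$, $PR=0$, $LQ=0$, $QL=0$. Substituting $R=Q-s$ and $L=P-s$, these become
$$QP=sP,\qquad PQ=Ps,\qquad PQ=sQ,\qquad QP=Qs .$$
So $sP=Qs$ and $Ps=sQ$, which give $Q=sPs^{-1}=s^{-1}Ps$. In particular $s^2P=sQs=Ps^2$. Subtracting $s$ from $Q=sPs^{-1}$ and from $P=sQs^{-1}$ gives
$$R=sLs^{-1},\qquad L=sRs^{-1}.\tag{4}$$
Next, insert $Q=sPs^{-1}$ into $QP=sP$: this is $sPs^{-1}P=sP$, so $Ps^{-1}P=P$. Hence
$$E:=s^{-1}P\quad\text{satisfies}\quad E^2=s^{-1}Ps^{-1}P=s^{-1}P=E .$$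
The algebra $A_i$ is generated by $s,L,R$, hence by $s,P,Q$. Since $P=sE$, $Q=sPs^{-1}$, and $s^{-1}$ is a polynomial in $s$, it is generated by $s$ and the idempotent $E$. Since $s^2$ commutes with $s$ and $P$, it is central in $A_i$.

## Longer loops stay in $A_i$

**Step 4: show that a loop at a neighbor, conjugated back to $i$, lies in $A_i$.** The claim is
$$\varphi_{i,i+1}A_{i+1}\varphi_{i+1,i}\subset A_i\ (1\le i\le n-2),\qquad \varphi_{i,i-1}A_{i-1}\varphi_{i-1,i}\subset A_i\ (2\le i\le n-1).$$
The substitution $\sigma_j\mapsto\sigma_{n-j}$ is an automorphism of $B_n$. It preserves all hypotheses and definitions while exchanging $L\leftrightarrow R$, $P\leftrightarrow Q$ and reversing the chain. It turns the first inclusion into the second, so we prove the first. Fix $i\le n-2$ and write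
$$\varphi=\varphi_{i+1,i}:V_i\to V_{i+1},\quad \psi=\varphi_{i,i+1}:V_{i+1}\to V_i,\quad x=s_i-1=a_i|_{V_i},$$
with primes for objects at $i+1$: $s'=s_{i+1}$, $L'=L_{i+1}=\varphi\psi$, $P'=P_{i+1}$, and $R',Q'$ if defined. Note $\psi\varphi=R_i$ and $L'\varphi=\varphi\psi\varphi=\varphi R_i$.

Restrict (2) to $V_i$:
$$Q_i\,x=P'\varphi ,$$
an equality of maps from $V_i$ to $V_i\cap V_{i+1}$. Because the values lie in both spaces, we may apply $a_i$ or $a_{i+1}$ and read the result in two ways.

Apply $a_i$. On the left it acts as $x$, on the right as $\psi$: $xQ_ix=\psi P'\varphi=\psi s'\varphi+\psi L'\varphi=\psi s'\varphi+\psi\varphi R_i$. So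
$$\psi s'\varphi=xQ_ix-R_i^2\in A_i.\tag{5}$$
This is the loop that stopped us earlier. (In Example 1, $R_i^2=R_i$ and $xQ_ix=-(u-1)R_i$, so the right side is $-uR_i$, as computed there.)

Apply $a_{i+1}$. On the left it acts as $\varphi$, on the right as $s'-1$: $\varphi Q_ix=(s'-1)P'\varphi=(s'-1)(s'\varphi+\varphi R_i)$. So
$$s'^2\varphi=s'\varphi-s'\varphi R_i+\varphi R_i+\varphi Q_ix.\tag{6}$$

Now let
$$M=\varphi A_i+s'\varphi A_i\subset\operatorname{Hom}(V_i,V_{i+1}).$$
We check that $M$ is stable under left multiplication by the generators of $A_{i+1}$.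

* For $s'$: $s'\varphi A_i\subset M$ by definition, and $s'^2\varphi A_i\subset M$ by (6), since $R_i,Q_ix\in A_i$.
* For $L'$: $L'\varphi=\varphi R_i\in\varphi A_i$, and $L's'\varphi=\varphi(\psi s'\varphi)\in\varphi A_i$ by (5).
* For $R'$, if it is defined: then $i+1\le n-2$, so $i+1$ is interior. The last identity of (3) at $i+1$ is $Q'\varphi=0$, that is, $R'\varphi=-s'\varphi\in M$. By (4) at $i+1$, $R's'=s'L'$, so $R's'\varphi=s'L'\varphi=s'\varphi R_i\in M$.

Since $\varphi\in M$, it follows that $A_{i+1}\varphi\subset M$. Finally, by (5),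
$$\psi A_{i+1}\varphi\subset\psi M\subset\psi\varphi A_i+\psi s'\varphi A_i= R_iA_i+(\psi s'\varphi)A_i\subset A_i .$$

**Step 5: pass to all closed walks.** The claim is that the operator of every closed walk at $i$ lies in $A_i$, for every $i$. We use induction on the length $r$. For $r=1$ the operator is $s_i-1$. Let $r\ge2$. If the walk visits $i$ at an intermediate time, its operator is the product of the operators of two shorter closed walks at $i$. Otherwise all intermediate points lie on one side of $i$, because steps have size at most one and cannot jump over $i$. Hence $j_1=j_{r-1}=i\pm1$ with one choice of sign, and the operator is $\varphi_{i,i\pm1}\,w\,\varphi_{i\pm1,i}$. Here $w=1$ if $r=2$, and $w$ is the operator of a closed walk at $i\pm1$ of length $r-2$ if $r\ge3$. By induction $w\in A_{i\pm1}$, and Step 4 applies.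

## The count $k^2\le4$, and Theorem A

**Step 6: show that $A_i=\operatorname{End}V_i$ for every $i$.** By Burnside's theorem the image of $K[B_n]$ is $\operatorname{End}V$. Each $\sigma_j^{-1}$ is a polynomial in $\sigma_j$, so this image equals $K1+A'$, where $A'$ is the non-unital algebra generated by the $a_j$. Now $A'$ is a two-sided ideal of $K1+A'=\operatorname{End}V$, and it is nonzero because $V$ is nontrivial. Since $\operatorname{End}V$ is simple, $A'=\operatorname{End}V$.

Let $T\in\operatorname{End}V_i$. As $a_i:V\to V_i$ is onto, there is a linear $h:V_i\to V$ with $a_ih=1$. Choose $w\in\operatorname{End}V$ with $w|_{V_i}=hT$; then $T=a_iw|_{V_i}$. Since $w\in A'$ is a linear combination of monomials in the $a_j$ of positive degree, $T$ is a linear combination of operators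
$$a_ia_{j_1}\cdots a_{j_r}|_{V_i}=\varphi_{ij_1}\varphi_{j_1j_2}\cdots\varphi_{j_ri},\qquad r\ge1 .$$
Each of these is zero (if some step has size at least $2$) or the operator of a closed walk at $i$. By Step 5 it lies in $A_i$.

**Step 7: bound the dimension of $A_2$.** The index $2$ is interior, as $n\ge4$. By Steps 3 and 6, $\operatorname{End}V_2$ is generated by $s=s_2$ and an idempotent $E$, with $s^2$ central. So $s^2=z$ with $z\in K^*$. To reorder products of $s$ and $E$, put $y=sE+Es-s$. Then
$$sy=zE+sEs-z=ys,\qquad Ey=EsE+Es-Es=EsE=sE+EsE-sE=yE .$$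
So $y$ is central, hence a scalar, and
$$Es=y+s-sE .$$
The span of $1,s,E,sE$ contains $1$. It is stable under left multiplication by $s$, because $s^2=z$. It is stable under left multiplication by $E$: $E\cdot s=y+s-sE$, $E\cdot E=E$, and $E\cdot sE=(y+s-sE)E=yE$. So it is all of $\operatorname{End}V_2$. Hence $k^2\le4$ and $k\le2$. This proves Proposition 6. ∎

In Example 1, one finds $sE+Es-s=\begin{pmatrix}1&u\\0&0\end{pmatrix}+\begin{pmatrix}0&0\\1&1\end{pmatrix}-\begin{pmatrix}0&u\\1&0\end{pmatrix}=1$, so $y=1$. The matrices $1,s,E,sE$ are then linearly independent: the off-diagonal and diagonal entries of $\alpha1+\beta s+\gamma E+\epsilon sE=0$ give $\beta u+\epsilon u=0$, $\beta+\gamma u^{-1}=0$, $\alpha+\epsilon=0$, $\alpha+\gamma=0$, so $\gamma=\epsilon=-\beta=-\alpha$ and $\beta(1-u^{-1})=0$, hence all vanish as $u\ne1$. The count is attained.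

**Proof of Theorem A.** Let $k\ge3$ and $n\ge k+5$, so $n\ge8$, and suppose $V$ is irreducible of corank $k$. In Proposition 5 the alternative $\dim V=1$ forces $k=1$, so $a_ia_j=0$ for all $|i-j|\ge2$. Since $k\neq 0$, $V$ is nontrivial, and Proposition 6 gives $k\le2$, a contradiction. ∎

## The classification for $1\le k\le n-5$

**Proof of Theorem B.** Let $n\ge7$, let $V$ be irreducible of corank $k$, $1\le k\le n-5$. If $\dim V=1$, then $\sigma_i\mapsto y$ with $y\ne1$. Otherwise Propositions 5 and 6 give $a_ia_j=0$ for $|i-j|\ge2$ and $k\in\{1,2\}$. If $k=1$, Lemma 2 gives the assertion. Let $k=2$. The aim is to find in $V$ a basis that behaves like $\varepsilon_1,\dots,\varepsilon_n$.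

**Step 1: find the scalar $u$.** For interior $i$, $s_i^2$ is central in $A_i=\operatorname{End}V_i$, so it is a scalar. If $\sigma_j=h\sigma_ih^{-1}$ with $h\in B_n$, then $V_j=hV_i$ and $\sigma_j^2|_{V_j}=h\,\sigma_i^2|_{V_i}h^{-1}$. So $\sigma_i^2|_{V_i}=u$ with one scalar $u\in K^*$ for all $1\le i\le n-1$.

**Step 2: find the lines.** In Example 1, $\varepsilon_i$ spans the image of $P_i$. In general, for interior $i$, $E_i\neq0,1$, because otherwise $A_i=\operatorname{End}V_i$ would be generated by $s_i$ alone and be commutative. As $\dim V_i=2$, $E_i$ has rank $1$, and so do $P_i=s_iE_i$ and $Q_i=s_iP_is_i^{-1}$. For $2\le j\le n-1$ let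
$$\ell_j=\operatorname{Im}c_{j-1},\qquad c_{j-1}=Q_{j-1}a_{j-1}=P_ja_j .$$
Then $\ell_j\subset V_{j-1}\cap V_j$. For interior $i$, $\ell_i=\operatorname{Im}P_i$ and $\ell_{i+1}=\operatorname{Im}Q_i$. So $\ell_2,\dots,\ell_{n-1}$ are all lines. Since $s_iP_i=Q_is_i$,
$$\sigma_i\ell_i=\operatorname{Im}(s_iP_i)=\operatorname{Im}(Q_is_i)=\ell_{i+1}\qquad(2\le i\le n-2).$$

**Step 3: choose vectors along the chain.** Pick $0\ne e_2\in\ell_2$; put $e_{i+1}=\sigma_ie_i$ for $2\le i\le n-1$, and $e_1=\sigma_1^{-1}e_2$. By Step 2, $e_j\in\ell_j$ for $2\le j\le n-1$. We have $e_i,e_{i+1}\in V_i$ for all $1\le i\le n-1$. For interior $i$ this holds because $\ell_i,\ell_{i+1}\subset V_i$. For $i=1$, $e_2\in\ell_2\subset V_1$ and $e_1=\sigma_1^{-1}e_2\in V_1$. For $i=n-1$, $e_{n-1}\in\ell_{n-1}\subset V_{n-1}$ and $e_n=\sigma_{n-1}e_{n-1}\in V_{n-1}$. With Step 1,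
$$\sigma_ie_i=e_{i+1},\qquad \sigma_ie_{i+1}=\sigma_i^2e_i=ue_i\qquad(1\le i\le n-1).$$

**Step 4: check that $a_ie_j=0$ for $i\notin\{j-1,j\}$.** Let $2\le j\le n-1$, so $e_j\in V_{j-1}\cap V_j$. If $i\ge j+1$, then $a_i$ kills $V_{j-1}$; if $i\le j-2$, it kills $V_j$. For $j=1$ and $i\ge3$, use $e_1\in V_1$. For $j=n$ and $i\le n-3$, use $e_n\in V_{n-1}$. Two cases remain. For $j=1$, $i=2$: we have $e_3=\sigma_2\sigma_1e_1$, and the braid relation gives $a_1\sigma_2\sigma_1=\sigma_2\sigma_1a_2$, so $\sigma_2\sigma_1a_2e_1=a_1e_3=0$, and $a_2e_1=0$. For $j=n$, $i=n-2$: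
$$a_{n-2}e_n=a_{n-2}\sigma_{n-1}\sigma_{n-2}e_{n-2}=\sigma_{n-1}\sigma_{n-2}a_{n-1}e_{n-2}=0 .$$

**Step 5: identify $V$.** By Steps 3 and 4 the span of the $e_j$ is a nonzero subrepresentation, so it is $V$, and $\varepsilon_j\mapsto e_j$ is a surjection $T_u\to V$ of representations. If $u=1$, then $T_1$ has corank $1$ (each $\sigma_i$ is a transposition matrix, and $a_i\varepsilon_{i+1}=-a_i\varepsilon_i\ne 0$), so $V$ would have corank at most $1$, a contradiction. So $u\ne1$, and it remains to see that $T_u$ is irreducible. Let $E_{ij}$ denote matrix units. Then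
$$\sigma_i^2-1=(u-1)(E_{ii}+E_{i+1,i+1}),\qquad (\sigma_{j-1}^2-1)(\sigma_j^2-1)=(u-1)^2E_{jj}\quad(2\le j\le n-1).$$
So the image algebra contains $E_{jj}$ for $2\le j\le n-1$, and then also $E_{11}$ and $E_{nn}$, by subtracting $E_{22}$ and $E_{n-1,n-1}$ from the first formula with $i=1$ and $i=n-1$. It contains $E_{i+1,i+1}\sigma_iE_{ii}=E_{i+1,i}$ and $E_{ii}\sigma_iE_{i+1,i+1}=uE_{i,i+1}$, hence all matrix units. So $T_u$ is irreducible and $V\cong T_u$. ∎

Conversely, for $u\ne1$, $T_u$ is irreducible, as just shown, and has corank $2$, by Example 1.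

## Two-arc link states and a corank-$k$ representation of $B_{k+4}$

We now prove Theorem C. Let $k\ge1$, $n=k+4\ge5$, $K=\mathbb C$, and
$$\theta=\frac{\pi}{n-2},\qquad \delta=2\cos\theta,\qquad c=-e^{i\theta}.$$
Since $\theta\le\pi/3$, $\delta\ne0$. The roots of $X^2+\delta X+1$ are $-e^{\pm i\theta}$, so $c^2+\delta c+1=0$.

We recall the Temperley–Lieb algebra $TL_n(\delta)$ and its standard modules; references are Kauffman, *Topology* 26 (1987), Graham–Lehrer, *Invent. Math.* 123 (1996), and Ridout–Saint-Aubin, *Adv. Theor. Math. Phys.* 18 (2014). The algebra is generated by $e_1,\dots,e_{n-1}$ with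
$$e_i^2=\delta e_i,\qquad e_ie_{i\pm1}e_i=e_i,\qquad e_ie_j=e_je_i\ (|i-j|\ge2).$$
A *link state* with two arcs on the points $1,\dots,n$ is a set of two non-crossing arcs, each joining two points, such that the remaining $n-4$ points, called *defects*, do not lie under arcs. Let $W$ be the complex vector space with these states as basis. The generator $e_i$ acts by joining the points $i$ and $i+1$ of a state to each other and then adding a new arc $\{i,i+1\}$. A closed loop, if one arises, is removed with a factor $\delta$, and the result is $0$ if two defects get joined. This makes $W$ a $TL_n(\delta)$-module. There is a symmetric bilinear form on $W$: to compute $\langle v,w\rangle$ for link states, glue the mirror image of $v$ to $w$; the value is $\delta^{\#\text{loops}}$ if every defect of $v$ is joined to a defect of $w$, and $0$ otherwise. It satisfies $\langle e_iv,w\rangle=\langle v,e_iw\rangle$, as both sides evaluate the picture in which $e_i$ is inserted between $v$ and $w$.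

An arc can cover only points of the other arc, so it joins points at distance $1$ or $3$. Hence the link states are
$$x_{i,j}\ (1\le i,\ i+2\le j\le n-1)\ \text{with arcs } \{i,i+1\},\{j,j+1\},\qquad y_i\ (1\le i\le n-3)\ \text{with arcs } \{i,i+3\},\{i+1,i+2\}.$$
For example, $e_{j+1}x_{i,j}=x_{i,j+1}$ for $j\le n-2$: joining $j+1$ to the defect $j+2$ makes $j$ the defect, and the new arc is $\{j+1,j+2\}$.

**Step 1: define the braid group representation.** Let $L=W/\operatorname{rad}\langle\,,\rangle$; the radical is a submodule by the invariance of the form. Put $\sigma_i=1+ce_i$ on $L$, so $a_i=ce_i$. Then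
$$a_i+a_i^2+a_ia_{i\pm1}a_i=c(1+c\delta+c^2)e_i=0,$$
so both sides of (1) vanish and the braid relation holds. The far commutations are clear. As $e_i^2=\delta e_i$, the operator $\sigma_i$ is invertible because $1+c\delta=-c^2\ne0$. Since $c\ne0$, the $\sigma_i$ generate the same unital algebra of operators as the $e_i$. So $B_n$ and $TL_n(\delta)$ have the same invariant subspaces in $L$.

**Step 2: show that $L$ is simple if it is nonzero.** Let $x_0=x_{1,3}$. First, every link state $x$ is $w_xx_0$ for some word $w_x$ in the $e_i$. Indeed, $e_{j+1}x_{i,j}=x_{i,j+1}$ moves the right arc from $3$ to any position $j$. Then $e_{i+1}x_{i,j}=x_{i+1,j}$, valid when $i+3\le j$, moves the left arc up to any $i\le j-2$. Finally $e_{i+1}x_{i,i+2}=y_i$: joining $i+1$ to $i+2$ connects $i$ with $i+3$, and the new arc is $\{i+1,i+2\}$.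

Second, $e_1e_3z=\langle x_0,z\rangle x_0$ for every link state $z$. If $e_1e_3z\ne0$, it is a multiple of a state with arcs $\{1,2\}$ and $\{3,4\}$, that is, of $x_0$. The factor counts the loops formed when $1,2$ and $3,4$ are joined in $z$, and it is zero if two defects of $z$ get joined. The same loops arise in gluing the mirror image of $x_0$ to $z$. If no two defects of $z$ are joined there, the $n-4$ strands starting at them end at the $n-4$ defects of $x_0$; if two are joined, $\langle x_0,z\rangle=0$.

Third, let $w_y^*$ be the word $w_y$ reversed. By invariance of the form, for link states $x,y$ and $z\in W$,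
$$w_x\,e_1e_3\,w_y^*\,z=\langle x_0,w_y^*z\rangle\,x=\langle w_yx_0,z\rangle\,x=\langle y,z\rangle\,x .$$
(In diagram notation this operator is $|x\rangle\langle y|$.) Now let $v\in W$ be outside the radical. There is a link state $y$ with $\langle y,v\rangle\ne0$, so the submodule generated by $v$ contains every link state $x$, and is $W$. Hence every nonzero vector of $L$ generates $L$. So $L$, if nonzero, is an irreducible representation of $B_n$, of corank $\operatorname{rank}(ce_1|_L)=\operatorname{rank}(e_1|_L)$.

**Step 3: express the rank by a smaller Gram matrix.** Let $W'$ be the span of the link states on the points $3,\dots,n$ with one arc and $n-4$ defects, and let $\langle\,,\rangle'$ be the analogous form on $W'$. Let $\pi:W\to W'$ be given by joining the points $1$ and $2$ and deleting them, with the same rules: factor $\delta$ for a loop, and $0$ if two defects are joined. For $y\in W'$ let $\cup\otimes y\in W$ be $y$ with an arc $\{1,2\}$ added. By the definitions,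
$$e_1w=\cup\otimes\pi(w),\qquad \langle\cup\otimes y,w'\rangle=\langle y,\pi(w')\rangle',\qquad \pi(\cup\otimes y)=\delta y .$$
The first two give $\langle e_1w,w'\rangle=\langle\pi w,\pi w'\rangle'$. The third shows that $\pi$ is onto, as $\delta\ne0$. The form on $L$ is nondegenerate, so the rank of $e_1$ on $L$ is the rank of the bilinear form $\langle e_1\cdot,\cdot\rangle$, whether on $L$ or on $W$. Therefore
$$\operatorname{rank}(e_1|_L)=\operatorname{rank}\langle e_1\cdot,\cdot\rangle=\operatorname{rank}\langle\pi\cdot,\pi\cdot\rangle'=\operatorname{rank}\langle\,,\rangle'.$$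

**Step 4: compute that rank.** The states of $W'$ are $z_j$ with arc $\{j,j+1\}$, $3\le j\le n-1$; there are $n-3$ of them. We have $\langle z_j,z_j\rangle'=\delta$ (one loop). Next, $\langle z_j,z_{j+1}\rangle'=1$: the defect $j+2$ of $z_j$ is connected through $j+1$ to the defect $j$ of $z_{j+1}$, and there is no loop. If $|j-j'|\ge2$, the arc of $z_{j'}$ joins two defects of $z_j$, so $\langle z_j,z_{j'}\rangle'=0$. So the Gram matrix is tridiagonal of size $n-3$ with $\delta$ on the diagonal and $1$ next to it. The vectors with entries $\sin\frac{mj\pi}{n-2}$, $1\le m\le n-3$, are eigenvectors, because $\sin((m-1)\alpha)+\sin((m+1)\alpha)=2\cos\alpha\sin(m\alpha)$ and the sine vanishes at $m=0$ and $m=n-2$ for $\alpha=\frac{j\pi}{n-2}$. So the eigenvalues are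
$$\delta+2\cos\frac{j\pi}{n-2},\qquad 1\le j\le n-3,$$
and they are distinct. With $\delta=2\cos\frac{\pi}{n-2}$, exactly the one with $j=n-3$ vanishes. The matrix is symmetric with $n-3$ distinct eigenvalues, so its rank is $n-4=k$.

Since $k\ge1$, $e_1\ne0$ on $L$; in particular $L\ne0$. So $L$ is an irreducible complex representation of $B_{k+4}$ of corank $k$. For instance, when $k=1$ and $n=5$ we have $\delta=1$; each state has a single defect, and all values of the form on the five states $x_{1,3},x_{1,4},x_{2,4},y_1,y_2$ are $1$. So $L$ is one-dimensional, $e_i=1$, and $\sigma_i=1-e^{i\pi/3}=e^{-i\pi/3}\neq1$, of corank $1$.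

**Step 5: conclude.** Let $k\ge3$. By Theorem A, no $B_n$ with $n\ge k+5$ has an irreducible complex representation of corank $k$; and $B_{k+4}$ has one. So the least $N$ is exactly $k+5$. This proves Theorem C. ∎
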